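\title{Dense normal subgroups of small index in oligomorphic groups without compact quotients}

\begin{abstract}
We construct a countable $\omega$-categorical structure whose automorphism group has no proper open normal subgroup, hence no nontrivial compact quotient, and has a dense normal subgroup with quotient $\mathbb Q/\mathbb Z$. A second structure of the same kind has dense normal subgroups of every index $\kappa$ with $2\le\kappa\le 2^{\aleph_0}$. This answers a question of Kaplan and Simon in the negative. The discontinuous homomorphisms live on a countable product of oligomorphic groups and are assembled from maps on the factors that are only approximately additive; the product is then coded into one $\omega$-categorical structure.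
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $M$ be a countable structure. Its automorphism group $G=\operatorname{Aut}(M)$ carries the topology of pointwise convergence, in which a basic neighborhood of $g$ consists of the automorphisms that agree with $g$ on a given finite subset of $M$; with this topology $G$ is a Polish group. The structure $M$ is \emph{$\omega$-categorical} if it is, up to isomorphism, the only countable model of its first-order theory. We say that $G$ \emph{has no compact quotient} if there is no continuous surjective homomorphism from $G$ onto a nontrivial compact Hausdorff group. The following question is posed by Kaplan and Simon \cite{KS}.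

\begin{quote}
\textbf{Question.} Let $M$ be $\omega$-categorical and suppose that $G=\operatorname{Aut}(M)$ has no compact quotient. Is every dense subgroup of $G$ of index less than $2^{\aleph_0}$ open?
\end{quote}

An open subgroup is closed, because its complement is a union of cosets. So an open dense subgroup equals $G$, and the question asks whether $G$ can have a proper dense subgroup of index less than $2^{\aleph_0}$. It can. We work in ZFC.

\begin{theorem}\label{thm:QZ}
There is a countable $\omega$-categorical structure $M$ such that $G=\operatorname{Aut}(M)$ has no proper open normal subgroup, hence no compact quotient, and $G$ has a dense normal subgroup $H$ with $G/H\cong\mathbb Q/\mathbb Z$. In particular $[G:H]=\aleph_0<2^{\aleph_0}$ and $H$ is not open.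
\end{theorem}

\begin{theorem}\label{thm:all}
There is a countable $\omega$-categorical structure $M$ such that $G=\operatorname{Aut}(M)$ has no proper open normal subgroup, and for every cardinal $\kappa$ with $2\le\kappa\le2^{\aleph_0}$ the group $G$ has a dense normal subgroup of index exactly $\kappa$; in particular it has one of index $2$.
\end{theorem}

Since $|G|\le 2^{\aleph_0}$, Theorem~\ref{thm:all} realizes every index that a proper subgroup can have.

\subsection*{Why one expects the opposite answer}
A subgroup of $G$ is open exactly when it contains the pointwise stabilizer $G_{(A)}$ of a finite set $A\subseteq M$. Such a subgroup has countable index, since the cosets of $G_{(A)}$ correspond to the restrictions $g|_A$. The question asks for a converse in the extreme case of dense subgroups, which have the same orbits as $G$ on finite tuples. For subgroups with a reasonable description the converse holds. Let $H$ have countable index. Then $H$ is not meager, by the Baire category theorem. If $H$ has the Baire property (for instance if it is Borel), it is comeager in a nonempty open set $U$; for all $g$ close to $1$ the set $U\cap gU$ is nonempty,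 both $H$ and $gH$ are comeager in it, so $H\cap gH\ne\emptyset$ and $g\in H$. Thus $H$ is open. A counterexample of countable index must therefore lack the Baire property, and ultrafilters are a source of such sets.

Recall that a \emph{nonprincipal ultrafilter} on $\mathbb N=\{1,2,\dots\}$ is a family $\mathcal U$ of subsets of $\mathbb N$ that is closed under supersets and finite intersections, contains no finite set, and contains one of $S$ and $\mathbb N\setminus S$ for every $S\subseteq\mathbb N$. For a sequence $(t_n)$ in a compact Hausdorff space there is a unique point $\lim_{\mathcal U}t_n$ such that $\{n:t_n\in W\}\in\mathcal U$ for each of its neighborhoods $W$. It equals the ordinary limit when that exists, and in a compact abelian group $\lim_{\mathcal U}(s_n+t_n)=\lim_{\mathcal U}s_n+\lim_{\mathcal U}t_n$ by continuity of addition.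

\begin{example}\label{ex:Z2}
In the compact group $(\mathbb Z/2)^{\mathbb N}$ the map $(\varepsilon_n)\mapsto\lim_{\mathcal U}\varepsilon_n\in\mathbb Z/2$ is a homomorphism. It is onto, since it sends $(1,1,\dots)$ to $1$, and it kills every finitely supported sequence. Its kernel $K_{\mathcal U}$ is therefore a dense subgroup of index $2$. Example~\ref{ex:Z2coded} pulls $K_{\mathcal U}$ back to a dense subgroup of index $2$ in the automorphism group of an $\omega$-categorical structure.
\end{example}

In this example every factor supplies a continuous homomorphism onto $\mathbb Z/2$, and the ultrafilter takes the limit of these. The hypothesis of the question forbids such homomorphisms, so there seems to be nothing left to take a limit of, and one guesses that the answer is yes.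

\subsection*{The idea}
The limit does not need homomorphisms on the factors. It is enough that the failure of additivity disappears in the limit.

\begin{lemma}\label{lem:defect}
For $n\ge1$ let $G_n$ be a group, $A_n$ an abelian group and $q_n:G_n\to A_n$ a map with $q_n(1)=0$. Let $\Lambda:\prod_nA_n\to A$ be a homomorphism that kills every finitely supported sequence and every sequence of \emph{defects} $\bigl(q_n(g_nh_n)-q_n(g_n)-q_n(h_n)\bigr)_n$ with $g_n,h_n\in G_n$. Then $\Phi\bigl((g_n)_n\bigr)=\Lambda\bigl((q_n(g_n))_n\bigr)$ defines a homomorphism $\Phi:\prod_nG_n\to A$ that vanishes on $\bigoplus_nG_n$.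
\end{lemma}

\begin{proof}
The element $\Phi(gh)-\Phi(g)-\Phi(h)$ is the image under $\Lambda$ of a sequence of defects. If $g_n=1$ for all but finitely many $n$, then $(q_n(g_n))_n$ is finitely supported.
\end{proof}

As $\bigoplus_nG_n$ is dense in the product, so is $\ker\Phi$. We thus need oligomorphic groups $G_n$ without proper open normal subgroups, and maps $q_n$ whose values are large compared with their defects. For Theorem~\ref{thm:QZ} the groups act on finite covers of the rational circle, $A_n=\mathbb R/\mathbb Z$, and the defects have size less than $1/n$ (Section~\ref{sec:circle}). For Theorem~\ref{thm:all} they act on finite covers of a generic colored planar tree, $A_n=(\mathbb Z/n!)^n$, and each defect has at most one nonzero coordinate (Sections~\ref{sec:trees} and~\ref{sec:weight}). Section~\ref{sec:coding} passes from the product to the automorphism group of an $\omega$-categorical structure.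

\section{Open normal subgroups and compact quotients}\label{sec:prelim}

All permutation groups $G\le\operatorname{Sym}(C)$ act on countable sets and carry the topology of pointwise convergence; $G_{(A)}$ is the pointwise stabilizer of $A\subseteq C$, and $G_c$ is the stabilizer of $c\in C$. A permutation $h$ of $C$ lies in the closure of $G$ in $\operatorname{Sym}(C)$ if and only if it agrees on each finite tuple with some element of $G$, that is, if and only if it maps each $G$-orbit on each $C^k$ into itself. We call $G$ \emph{closed} if it is closed in $\operatorname{Sym}(C)$, and \emph{oligomorphic} if it has finitely many orbits on $C^k$ for every $k$. The theorem of Engeler, Ryll-Nardzewski and Svenonius states that a countably infinite structure $M$ in a countable language is $\omega$-categorical if and only if $\operatorname{Aut}(M)$ is oligomorphic on $M$.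

The first lemma replaces the analytic hypothesis of the question by a combinatorial one.

\begin{lemma}\label{lem:compact}
Let $G$ be a closed permutation group on a countable set with no proper open normal subgroup. Then $G$ has no compact quotient.
\end{lemma}

\begin{proof}
Let $\psi:G\to Q$ be a continuous surjective homomorphism onto a nontrivial compact Hausdorff group. By the Peter--Weyl theorem the continuous homomorphisms from $Q$ to the unitary groups $U(d)$ separate points, so there is a nontrivial one, $\rho:Q\to U(d)$. The neighborhood $W=\{u:\|u-1\|<1\}$ of $1$ in $U(d)$ (operator norm) contains no nontrivial subgroup: a unitary $u\neq1$ has an eigenvalue $e^{i\vartheta}$ with $0<|\vartheta|\le\pi$, some multiple $j\vartheta$ has $\pi/3\le|j\vartheta|\le\pi$, and then $\|u^j-1\|\ge|e^{ij\vartheta}-1|\ge1$. The open subgroups $G_{(A)}$, $A$ finite, form a base at $1$ in $G$, so one of them is mapped into $W$ by $\rho\psi$ and hence lies in $\ker\rho\psi$. Thus $\ker\rho\psi$ is open and normal, so it equals $G$. As $\psi$ is onto, $\rho$ is trivial, a contradiction.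
\end{proof}

\begin{remark}
For oligomorphic $G$ the converse holds, so nothing is lost. Let $L\trianglelefteq G$ be open and $V=G_{(A)}\le L$, with $A$ enumerated by a tuple $a$. The double coset $VgV$ is determined by the $G$-orbit of $(a,ga)$, so there are finitely many double cosets, and $VgV\subseteq gL$. Hence $G/L$ is a finite quotient of $G$.
\end{remark}

\begin{lemma}\label{lem:product}
If none of the topological groups $G_n$ $(n\ge1)$ has a proper open normal subgroup, then neither has $P=\prod_nG_n$.
\end{lemma}

\begin{proof}
An open normal subgroup $L$ of $P$ contains a basic neighborhood of $1$, hence $\prod_{n>m}G_n$ for some $m$. For $n\le m$ the group $L\cap G_n$ is open and normal in $G_n$, so it equals $G_n$. These subgroups generate $P$.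
\end{proof}

\section{Finite covers of the rational circle}\label{sec:circle}

Let $\widetilde G$ be the group of all $g\in\operatorname{Aut}(\mathbb Q,<)$ with $g(x+1)=g(x)+1$ for all $x$, and let $\sigma(x)=x+1$, a central element of $\widetilde G$. Intervals in this section are intervals of $\mathbb Q$. Elements of $\widetilde G$ are easy to produce.

\medskip\noindent\textbf{Interpolation.} \emph{Let $x_1<\dots<x_k<x_1+1$ and $y_1<\dots<y_k<y_1+1$ be rationals; put $x_{k+1}=x_1+1$ and $y_{k+1}=y_1+1$. The map that is affine from $[x_i,x_{i+1}]$ onto $[y_i,y_{i+1}]$ for $1\le i\le k$, extended by $g(x+j)=g(x)+j$ for $j\in\mathbb Z$, belongs to $\widetilde G$.} Indeed, the affine pieces have rational coefficients and so are bijections between rational intervals.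

\subsection*{The displacement of a base point}
For $g\in\widetilde G$ and $x,y\in\mathbb Q$,
\begin{equation}\label{eq:disp}
\bigl|(g(y)-y)-(g(x)-x)\bigr|<1 .
\end{equation}
To see this, shift $y$ by an integer, which does not change $g(y)-y$, so that $x\le y<x+1$. Then $g(x)\le g(y)<g(x)+1$, so $y-x$ and $g(y)-g(x)$ both lie in $[0,1)$. With $x=0$ and $y=h(0)$ we obtain
\begin{equation}\label{eq:quasi}
\bigl|gh(0)-g(0)-h(0)\bigr|<1\qquad(g,h\in\widetilde G).
\end{equation}
The map $g\mapsto g(0)$ is not a homomorphism: if $h(x)=x+\frac12$ and $g$ interpolates $0\mapsto0$, $\frac12\mapsto\frac9{10}$, then $gh(0)-g(0)-h(0)=\frac25$. But it takes all rational values and its defect is bounded, which is the shape that Lemma~\ref{lem:defect} requires. The obstacle is that $\widetilde G$ is not oligomorphic on $\mathbb Q$: the pairs $(0,j)$, $j\in\mathbb Z$, lie in different orbits. We therefore roll the line up. For $m\ge1$ let $C_m=\mathbb Q/m\mathbb Z$, write $[x]$ for the class of $x$, and let $G_m$ be the image of $\widetilde G$ in $\operatorname{Sym}(C_m)$. The displacement survives modulo $m$, and relative to the circumference $m$ the defect is less than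 $1/m$.

\begin{lemma}\label{lem:Phi}
Let $P=\prod_{m\ge1}G_m$ and $P_0=\bigoplus_mG_m$. There is a normal subgroup $K$ of $P$ with $P_0\le K$ and $P/K\cong\mathbb Q/\mathbb Z$.
\end{lemma}

\begin{proof}
The kernel of $\widetilde G\to G_m$ is $\langle\sigma^m\rangle$: if $g(x)-x\in m\mathbb Z$ for all $x$, then by \eqref{eq:disp} the integer $g(x)-x$ does not depend on $x$. So any two lifts $\tilde g\in\widetilde G$ of $g\in G_m$ differ by a factor $\sigma^{mj}$, which changes $\tilde g(0)/m$ by the integer $j$, and
\[
q_m:G_m\to\mathbb R/\mathbb Z,\qquad q_m(g)=\tilde g(0)/m+\mathbb Z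
\]
is well defined, with $q_m(1)=0$. Since $\tilde g\tilde h$ lifts $gh$, \eqref{eq:quasi} shows that every defect of $q_m$ is represented by a real number of absolute value less than $1/m$. Let $\Lambda=\lim_{\mathcal U}:(\mathbb R/\mathbb Z)^{\mathbb N}\to\mathbb R/\mathbb Z$ for a nonprincipal ultrafilter $\mathcal U$. Sequences of defects and finitely supported sequences converge to $0$, so $\Lambda$ kills them, and Lemma~\ref{lem:defect} gives a homomorphism $\Phi:P\to\mathbb R/\mathbb Z$, $\Phi(g)=\lim_{\mathcal U}q_m(g_m)$, that vanishes on $P_0$. It is onto: given $t\in\mathbb R$, choose rationals $t_m$ with $|t_m-tm|<1$ and let $g_m$ be induced by the translation $x\mapsto x+t_m$; then $t_m/m\to t$ and $\Phi(g)=t+\mathbb Z$.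

The kernel of $\Phi$ has index $2^{\aleph_0}$, so we enlarge it. An abelian group $B$ is \emph{divisible} if $jB=B$ for all $j\ge1$, and a homomorphism into a divisible group from a subgroup of an abelian group extends to the whole group. As $\mathbb Q/\mathbb Z$ is divisible, its identity map extends to $\rho:\mathbb R/\mathbb Z\to\mathbb Q/\mathbb Z$. Put $K=\ker\rho\Phi$.
\end{proof}

\subsection*{The groups $G_m$}

\begin{lemma}\label{lem:Gm1}
Each $G_m\le\operatorname{Sym}(C_m)$ is oligomorphic and closed.
\end{lemma}

\begin{proof}
\emph{Oligomorphic.} Let $c\in C_m^k$. Choose a lift $x_1\in\mathbb Q$ of $c_1$. Each $c_j$ has a lift in $[x_1,x_1+m)$, so $c_j=[x_j+i_j]$ with $x_j\in[x_1,x_1+1)$ and $0\le i_j<m$. Suppose that a second tuple is written in this way as $([y_j+i_j])_j$, with the same integers $i_j$ and with $x_j\le x_l\iff y_j\le y_l$. Interpolation gives $g\in\widetilde G$ with $g(x_j)=y_j$ for all $j$, and then $g[x_j+i_j]=[y_j+i_j]$. There are finitely many choices for the $i_j$ and the order pattern.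

\emph{Closed.} Let $h\in\operatorname{Sym}(C_m)$ lie in the closure of $G_m$; we lift it to $\widetilde G$. Like every element of $G_m$, $h$ commutes with $c\mapsto c+1$. Fix $y_0\in h([0])$. For any $x,x'\in[0,1)$ there is $g\in\widetilde G$ inducing a map that agrees with $h$ on $[0],[x],[x']$, and after multiplying by a power of $\sigma^m$ we have $g(0)=y_0$. Then $g(x)\in h([x])\cap[y_0,y_0+1)$. Two elements of the class $h([x])$ differ by a multiple of $m\ge1$, so this intersection is a single point $\tilde h(x)$. If $x<x'$, then $\tilde h(x)=g(x)<g(x')=\tilde h(x')$. Extend by $\tilde h(x+j)=\tilde h(x)+j$ for $j\in\mathbb Z$. Since $\tilde h$ is strictly increasing from $[0,1)$ into $[y_0,y_0+1)$, the extension is strictly increasing on $\mathbb Q$; it commutes with $\sigma$, and it induces $h$ because $[\tilde h(x+j)]=h([x])+j=h([x+j])$. It is surjective: given $y$, there is $x$ with $h([x])=[y]$, so $\tilde h(x)=y+mj$ for some $j$ and $\tilde h(x-mj)=y$. Hence $\tilde h\in\widetilde G$ and $h\in G_m$.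
\end{proof}

\begin{lemma}\label{lem:Gm2}
$G_m$ has no proper open normal subgroup.
\end{lemma}

\begin{proof}
Let $L\trianglelefteq G_m$ be open, with preimage $\widetilde L\trianglelefteq\widetilde G$. Then $L$ contains the pointwise stabilizer of a finite nonempty subset of $C_m$, and for a finite set $A\subset\mathbb Q$ of lifts we have $\widetilde G_{(A)}\le\widetilde L$. Normality lets us move $A$, and modulo $1$ we can squeeze it into an arbitrarily short interval. This suggests calling $g\in\widetilde G$ \emph{local} if it fixes some interval $(u,v)$, $u<v$, pointwise; it then fixes $(u,v)+\mathbb Z$ pointwise.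

\emph{Local elements lie in $\widetilde L$.} Let $g$ fix $(u,v)$ pointwise, where we may assume $v<u+1$. Let $a_1<\dots<a_r<a_1+1$ represent the classes of $A$ modulo $1$. Interpolation gives $\gamma\in\widetilde G$ mapping $a_1,\dots,a_r$ into $(u,v)$. Then $\gamma A\subseteq(u,v)+\mathbb Z$, so $\gamma^{-1}g\gamma\in\widetilde G_{(A)}\le\widetilde L$ and $g\in\widetilde L$.

Let $W$ be the group generated by the local elements.

\emph{$W$ is transitive on $\mathbb Q$.} Let $p<q<p+1$ and choose $q<u<v<p+1$, so that $v-1<p<q<u<v$. Interpolate $v-1\mapsto v-1$, $p\mapsto q$, $u\mapsto u$. The last affine piece maps $[u,v]$ onto itself, so it is the identity, and we have a local element sending $p$ to $q$. Any two rationals are joined by finitely many steps of length less than $1$.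

\emph{$W$ contains $\widetilde G_p$ for each $p\in\mathbb Q$.} Let $g(p)=p$; then $g$ preserves $(p,p+1)$. Choose $w\in(p,p+1)$ and $w'$ with $\max(w,g(w))<w'<p+1$. Let $g_1$ equal $g$ on $[p,w]$, be affine from $[w,w']$ onto $[g(w),w']$, and be the identity on $[w',p+1]$; extend it to commute with $\sigma$. Then $g_1$ is local, and $g_1^{-1}g$ is the identity on $[p,w]$, hence local. So $g\in W$.

A transitive subgroup that contains a point stabilizer is the whole group. So $W=\widetilde G$, $\widetilde L=\widetilde G$ and $L=G_m$.
\end{proof}

\section{Coding a product in an $\omega$-categorical structure}\label{sec:coding}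

By Lemmas~\ref{lem:product}, \ref{lem:Phi} and~\ref{lem:Gm2}, the group $P=\prod_mG_m$ has no proper open normal subgroup and has a dense normal subgroup of index $\aleph_0$. It acts on the disjoint union of the sets $C_m$, but with infinitely many orbits on points. The remedy is to let $C_n$ be a set of colors for the $n$-element subsets of a new set $M$, colored generically, and to allow the permutations of $M$ that change the colors by elements of the $G_n$. A $k$-tuple of $M$ then sees only $G_1,\dots,G_k$. For example, if $C_1=\{0,1\}$, $G_1=\operatorname{Sym}(C_1)$ and all other $C_n$ are singletons, then $M$ is split into two infinite halves that may be interchanged; if instead $C_2=\{0,1\}$ is the only nontrivial set of colors, then $M$ is a graph and we allow isomorphisms onto itself and onto its complement. We write $[M]^n$ for the set of $n$-element subsets of $M$.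

\begin{proposition}\label{prop:coding}
For $n\ge1$ let $C_n$ be a nonempty countable set and $G_n\le\operatorname{Sym}(C_n)$ a closed oligomorphic group. Put $P=\prod_{n\ge1}G_n$ and $P_0=\bigoplus_nG_n$. There are a countable $\omega$-categorical structure $M$ and a continuous surjective homomorphism $\theta:\Gamma=\operatorname{Aut}(M)\to P$ such that
\begin{enumerate}
\item[(i)] if $P_0\le K\trianglelefteq P$, then $\theta^{-1}(K)$ is a dense normal subgroup of $\Gamma$ and $\Gamma/\theta^{-1}(K)\cong P/K$;
\item[(ii)] if no $G_n$ has a proper open normal subgroup, then neither has $\Gamma$.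
\end{enumerate}
\end{proposition}

\begin{proof}
\emph{The generic coloring.} We build a countable set $M$ and functions $f_n:[M]^n\to C_n$ $(n\ge1)$ such that a new point with prescribed colors over a finite set always exists:
\begin{enumerate}
\item[(EP)] for each finite $B\subseteq M$ and all functions $h_n:[B]^{n-1}\to C_n$ $(1\le n\le|B|+1)$ there is $b\in M\setminus B$ with $f_n(B'\cup\{b\})=h_n(B')$ for all $1\le n\le|B|+1$ and all $B'\in[B]^{n-1}$.
\end{enumerate}
Let $M_0=\emptyset$. Suppose that $M_k$ is countable and the $f_n$ are defined on its finite subsets. As the $C_n$ are countable, there are countably many pairs $(B,h)$, $h=(h_n)$, with $B\subseteq M_k$ finite. Let $M_{k+1}$ consist of $M_k$ and one new point $b_{B,h}$ for each pair. Put $f_n(B'\cup\{b_{B,h}\})=h_n(B')$ for $B'\in[B]^{n-1}$; these requirements do not conflict, since each of these sets contains only one new point. Define $f_n$ arbitrarily on the other new $n$-sets. Then $M=\bigcup_kM_k$ satisfies (EP). It follows that $M$ is infinite, and that $f_n$ is onto (take $|B|=n-1$). We write $f(I)=f_{|I|}(I)$ for finite nonempty $I\subseteq M$, and $gf(I)=g_{|I|}f_{|I|}(I)$ for $g=(g_n)\in P$.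

\emph{The structure.} For all $n,k\ge1$ and each $G_n$-orbit $O$ on $C_n^k$, give $M$ the relation of arity $nk$ that holds of $(\bar x_1,\dots,\bar x_k)$ if and only if each $\bar x_i$ is an $n$-tuple of distinct elements, with underlying set $I_i$, and $(f(I_1),\dots,f(I_k))\in O$.

\medskip\noindent\textbf{Claim A.} \emph{A permutation $\pi$ of $M$ lies in $\Gamma$ if and only if there is $g\in P$ with $f(\pi I)=gf(I)$ for all finite nonempty $I\subseteq M$.}

If such $g$ exists, then $g_n$ and $g_n^{-1}$ preserve each orbit $O$, so $\pi$ and $\pi^{-1}$ preserve the relations. Conversely let $\pi\in\Gamma$ and fix $n$. The diagonal of $C_n^2$ is a union of $G_n$-orbits, so for $I,J\in[M]^n$ we have $f(I)=f(J)$ if and only if $f(\pi I)=f(\pi J)$. As $f_n$ is onto, $g_n(f(I))=f(\pi I)$ defines an injection $g_n:C_n\to C_n$, which is onto because $\pi I$ ranges over $[M]^n$. It maps every $G_n$-orbit on every $C_n^k$ into itself, so it lies in the closure of $G_n$. This is where we use that $G_n$ is closed: $g_n\in G_n$, and the claim is proved.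

Since the $f_n$ are onto, $g$ is determined by $\pi$; put $\theta(\pi)=g$. From $f(\pi\pi'I)=\theta(\pi)f(\pi'I)=\theta(\pi)\theta(\pi')f(I)$ we see that $\theta$ is a homomorphism. It is continuous, because the value of $\theta(\pi)_n$ at $f(I)$ depends only on $\pi|_I$.

\medskip\noindent\textbf{Claim B.} \emph{Let $g\in P$ and let $p:A\to B$ be a bijection of finite subsets of $M$ with $f(pI)=gf(I)$ for all nonempty $I\subseteq A$. Then $p$ extends to some $\pi\in\Gamma$ with $\theta(\pi)=g$.}

We go back and forth. Given $a\notin A$, apply (EP) to $B$ with $h_n(B')=gf(p^{-1}B'\cup\{a\})$. It gives $b\notin B$ such that $p\cup\{(a,b)\}$ satisfies the hypothesis again. Given $b\notin B$, apply this step to $p^{-1}$ and $g^{-1}$, which satisfy the same hypothesis. Alternating along an enumeration of $M$, we obtain a permutation $\pi\supseteq p$ with $f(\pi I)=gf(I)$ for all $I$, and Claim~A applies.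

\medskip
Claim~B with $p=\emptyset$ shows that $\theta$ is onto. For a tuple $a=(a_1,\dots,a_k)$ and $J\subseteq\{1,\dots,k\}$ write $a_J=\{a_j:j\in J\}$.

\emph{$M$ is $\omega$-categorical.} Let $a,b$ be $k$-tuples of distinct elements such that, for each $n\le k$, the tuples $(f(a_J))_{|J|=n}$ and $(f(b_J))_{|J|=n}$ lie in the same $G_n$-orbit. Choose $g_n\in G_n$ mapping the first to the second for $n\le k$, and $g_n=1$ for $n>k$. Claim~B gives $\pi\in\Gamma$ with $\pi a=b$. As $G_1,\dots,G_k$ are oligomorphic, $\Gamma$ has finitely many orbits on $k$-tuples of distinct elements, for each $k$, and hence on all $k$-tuples. The theorem of Engeler, Ryll-Nardzewski and Svenonius applies.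

\emph{Proof of (i).} Let $\pi\in\Gamma$, $g=\theta(\pi)$, and let $A\subseteq M$ be finite. Put $g'_n=g_n$ for $n\le|A|$ and $g'_n=1$ otherwise. Then $\pi|_A$ and $g'$ satisfy the hypothesis of Claim~B, so some $\pi'\in\Gamma$ agrees with $\pi$ on $A$ and has $\theta(\pi')=g'\in P_0\le K$. Hence $\theta^{-1}(K)$ is dense. The other assertions hold because $\theta$ is a surjective homomorphism.

\emph{Proof of (ii).} Let $L\trianglelefteq\Gamma$ be open, and choose a tuple $a=(a_1,\dots,a_k)$ of distinct elements with $\Gamma_{(a)}\le L$; we use $a$ also for its underlying set. By Claim~B applied to the identity of $a$,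
\[
\theta(\Gamma_{(a)})=\{g\in P: gf(I)=f(I)\text{ for all nonempty }I\subseteq a\}.
\]
These are finitely many conditions, so this subgroup is open in $P$. Therefore $\theta(L)$ is open, it is normal as $\theta$ is onto, and $\theta(L)=P$ by Lemma~\ref{lem:product}.

It remains to show that $L$ contains $N=\ker\theta$, the group of permutations that preserve all colors; then $L=\theta^{-1}\theta(L)=\Gamma$. Let $\pi\in N$ and $b=\pi a$. We want to move $a$ to $b$ inside $L$, and we do it while fixing a third copy $c$ of $a$ that stands in the same relation to $a$ as to $b$. Fix $e_n\in C_n$ for each $n$. We choose distinct $c_1,\dots,c_k\in M\setminus(a\cup b)$ such that for all nonempty $J\subseteq\{1,\dots,k\}$ and all nonempty $Y\subseteq a\cup b$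
\[
f(c_J)=f(a_J),\qquad f(Y\cup c_J)=e_{|Y|+|J|}.
\]
To find $c_j$, apply (EP) to $B=a\cup b\cup\{c_1,\dots,c_{j-1}\}$: each subset of $B$ is uniquely $Y\cup c_{J'}$ with $Y\subseteq a\cup b$ and $J'\subseteq\{1,\dots,j-1\}$, and we prescribe the color $f(a_{J'\cup\{j\}})$ if $Y=\emptyset$ and $e_{|Y|+|J'|+1}$ otherwise. By Claim~B with $g=1$ there is $\mu\in N$ with $\mu a=c$, so $\Gamma_{(c)}=\mu\Gamma_{(a)}\mu^{-1}\le L$. The bijection $a_i\mapsto b_i$, $c_i\mapsto c_i$ from $a\cup c$ to $b\cup c$ preserves colors: $f(b_I)=f(a_I)$ because $\pi\in N$, the sets $c_J$ are fixed, and $a_I\cup c_J$ and $b_I\cup c_J$ both have color $e_{|I|+|J|}$ when $I,J\ne\emptyset$. By Claim~B with $g=1$ it extends to $\nu\in N$. Then $\nu\in\Gamma_{(c)}\le L$ and $\nu^{-1}\pi\in\Gamma_{(a)}\le L$, so $\pi\in L$.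
\end{proof}

\begin{example}\label{ex:Z2coded}
Take $C_n=\{0,1\}$ and $G_n=\operatorname{Sym}(C_n)\cong\mathbb Z/2$ for all $n$. Part (i), applied to the group $K_{\mathcal U}$ of Example~\ref{ex:Z2}, gives an $\omega$-categorical $M$ with a dense subgroup of index $2$ in $\operatorname{Aut}(M)$. Here $\theta$ itself is a compact quotient. So without its hypothesis the question has an easy negative answer.
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:QZ}]
By Lemmas~\ref{lem:Gm1} and~\ref{lem:Gm2}, Proposition~\ref{prop:coding} applies to the groups $G_m\le\operatorname{Sym}(C_m)$ of Section~\ref{sec:circle}, including part (ii). So $G=\operatorname{Aut}(M)$ has no proper open normal subgroup, and by Lemma~\ref{lem:compact} no compact quotient. With $K$ from Lemma~\ref{lem:Phi}, $H=\theta^{-1}(K)$ is a dense normal subgroup with $G/H\cong\mathbb Q/\mathbb Z$. It is proper and dense, hence not open.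
\end{proof}

\section{Colored planar trees and their finite covers}\label{sec:trees}

The homomorphism onto $\mathbb R/\mathbb Z$ cannot give a finite index: quotients of divisible groups are divisible, and a nontrivial finite group is not. To reach $\mathbb Z/\kappa$ we need targets of finite exponent in which ``small'' still has a meaning. In $\mathbb Z/\kappa$ itself a defect $\pm1$ already generates the group, but in $(\mathbb Z/\kappa)^n$ with $n$ large a vector with one nonzero coordinate is small compared with $(1,\dots,1)$.

To see what to build, look again at $C_m$, which covers the circle $\mathbb Q/\mathbb Z$ with fibers $\mathbb Z/m$. The function $\lfloor y-x\rfloor$ modulo $m$ on pairs of points of $C_m$ is $G_m$-invariant, since $\lfloor y-x\rfloor=j$ means $x+j\le y<x+j+1$, and it is almost additive: $\lfloor y-x\rfloor+\lfloor z-y\rfloor-\lfloor z-x\rfloor\in\{0,-1\}$. We imitate this. We first find a set $X$ with an invariant function $\omega$ on triples whose values have at most one nonzero coordinate, and then a finite cover of $X$ with an invariant function $\lambda$ on pairs whose failure of additivity is $\omega$. In a tree every triple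 of leaves has a median; a color at the median will choose the coordinate, and a cyclic order at the median will choose the sign.

Fix $n\ge1$. Let $D=D_n=(\mathbb Z/n!)^n$ with coordinate generators $e_1,\dots,e_n$; the modulus $n!$ will serve all finite $\kappa$ at once. Put $s_0=0$ and $s_i=e_i$ for $1\le i\le n$.

\subsection*{The generic tree}
For a finite set $A$ with $|A|\ge2$, an \emph{$A$-tree} is a finite tree whose set of degree-one vertices (\emph{leaves}) is $A$, whose other (\emph{inner}) vertices have degree $3$, and in which each inner vertex carries a color in $\{0,\dots,n\}$ and a cyclic order of its three edges. We identify $A$-trees that are isomorphic by a map fixing $A$ pointwise. Such an isomorphism is unique: each of the three branches at an inner vertex $v$ contains a leaf, so $v$ is the \emph{median} of three leaves, the common vertex of the paths between them. If $|A|\le1$ there is by convention one trivial $A$-tree. Counting degrees shows that an $A$-tree with $|A|\ge2$ has $|A|-2$ inner vertices, so there are finitely many $A$-trees, and exactly one if $|A|=2$. For $B\subseteq A$ with $|B|\ge2$, the \emph{restriction} $t|B$ of an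 $A$-tree $t$ is the subtree spanned by $B$ with its vertices of degree $2$ suppressed; the remaining inner vertices keep their colors and their cyclic orders of directions. For $|B|\le1$, $t|B$ is trivial. We have $(t|B)|B'=t|B'$ for $B'\subseteq B$.

An $A$-tree $t$ is encoded as a relational structure on $A$: for each $k$ and each $\{1,\dots,k\}$-tree $\tau$ there is a $k$-ary relation that holds of $(a_1,\dots,a_k)$ if the $a_i$ are distinct and $i\mapsto a_i$ extends to an isomorphism from $\tau$ to $t|\{a_1,\dots,a_k\}$. The structure determines $t$, substructures correspond to restrictions, and isomorphisms of structures to isomorphisms of trees. Let $\mathcal K$ be the class of these structures.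

Recall Fra\"{\i}ss\'e's theorem. Let $\mathcal K$ be a class of finite structures in a countable relational language, closed under isomorphism and substructures, with countably many isomorphism types, and with \emph{amalgamation}: any two members $B,B'$ with a common, possibly empty, substructure $A$ embed into a third member by maps that agree on $A$. Then there is a countable structure $X$ whose finite substructures are, up to isomorphism, the members of $\mathcal K$, and in which every isomorphism between finite substructures extends to an automorphism.

\begin{lemma}\label{lem:fraisse}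
The class $\mathcal K$ has amalgamation: trees on $B$ and $B'$ with the same restriction to $A=B\cap B'$ are restrictions of one tree on $B\cup B'$.
\end{lemma}

\begin{proof}
First let $B=A\cup\{x\}$ and $B'=A\cup\{y\}$ with $x\neq y$ outside $A$. If $A=\emptyset$ use an edge, and if $|A|=1$ use any tree on $A\cup\{x,y\}$. If $|A|\ge2$, the neighbor $v_x$ of $x$ in the $B$-tree is an inner vertex, so the $B$-tree arises from the $A$-tree by subdividing an edge by $v_x$, attaching $x$ there, and giving $v_x$ a color and a cyclic order; the same holds for $y$ and $v_y$. If the two edges differ, perform both operations. If both are the edge $pq$, replace it by the path $p,v_x,v_y,q$, and keep the cyclic orders of the directions ($p$, $q$, $x$) at $v_x$ and ($p$, $q$, $y$) at $v_y$. Deleting $y$ suppresses $v_y$ and returns the $B$-tree; deleting $x$ returns the $B'$-tree.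

In general let $B\setminus A=\{x_1,\dots,x_r\}$ and $B'\setminus A=\{y_1,\dots,y_s\}$. Define trees $t_{ij}$ on $A\cup\{x_1,\dots,x_i,y_1,\dots,y_j\}$ by induction: $t_{i0}$ and $t_{0j}$ are the given restrictions, and $t_{ij}$ amalgamates the one-point extensions $t_{i,j-1}$ and $t_{i-1,j}$ of $t_{i-1,j-1}$. Then $t_{rs}$ restricts to $t_{r0}$ and to $t_{0s}$.
\end{proof}

Let $X=X_n$ be the structure given by Fra\"{\i}ss\'e's theorem, and $T=\operatorname{Aut}(X)$. The set $X$ is countably infinite, and each finite $F\subset X$ carries an $F$-tree. The group $T$ is closed, and it is oligomorphic because the orbit of a tuple is determined by its equalities and its tree. We shall use the \emph{extension property}: every tree on a finite set $B\supseteq F$ that restricts to the $F$-tree embeds in $X$ by a map fixing $F$. (Take any embedding $j$ of $B$ and compose it with an automorphism extending $(j|_F)^{-1}$.)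

\subsection*{The function $\omega$}
For distinct $x,y,z\in X$ let $c(x,y,z)$ be the color of the inner vertex of the $\{x,y,z\}$-tree, and let $o(x,y,z)$ be $+1$ if the edges toward $x,y,z$ are in the given cyclic order and $-1$ otherwise. Put
\[
\omega(x,y,z)=o(x,y,z)\,s_{c(x,y,z)}\in D,
\]
and $\omega=0$ on triples with repetitions. Then $\omega$ is $T$-invariant and alternating: it changes sign when two arguments are interchanged.

\begin{lemma}\label{lem:cocycle}
For all $x,y,z,w\in X$,
\begin{equation}\label{eq:cocycle}
\omega(y,z,w)-\omega(x,z,w)+\omega(x,y,w)-\omega(x,y,z)=0 .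
\end{equation}
\end{lemma}

\begin{proof}
Interchanging two adjacent arguments among $x,y,z,w$ swaps two terms of opposite sign and changes the sign of the other two. So the left side is alternating, and we may reorder the points. If two points are equal, let $x=y$; then the first two terms cancel and the last two vanish. If the points are distinct, their tree has two inner vertices, each adjacent to two leaves; let $m_1$ be adjacent to $x,y$ and $m_2$ to $z,w$. The triples $(x,y,z)$ and $(x,y,w)$ have median $m_1$, and $z,w$ lie in the same direction from $m_1$, so $\omega(x,y,z)=\omega(x,y,w)$. The triples $(x,z,w)$ and $(y,z,w)$ have median $m_2$, and $x,y$ lie in the same direction from $m_2$, so $\omega(x,z,w)=\omega(y,z,w)$.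
\end{proof}

\subsection*{The cover $\widetilde X$ and the group $E$}
Fix $x_0\in X$ and put $\ell(x,y)=\omega(x_0,x,y)$, an antisymmetric function that vanishes if $x$ or $y$ is $x_0$. Identity \eqref{eq:cocycle} for $(x_0,x,y,z)$ reads
\begin{equation}\label{eq:ell}
\ell(x,y)+\ell(y,z)+\ell(z,x)=\omega(x,y,z).
\end{equation}
So $\omega$ is the failure of additivity of a function on pairs, but $\ell$ is not $T$-invariant. Invariance is restored on a cover. Let $\widetilde X=X\times D$. The points $(x,d)$ are the \emph{lifts} of $x$, a generic one is written $\tilde x$, and $D$ acts by the \emph{translations} $(x,d)+d'=(x,d+d')$. Put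
\[
\lambda\bigl((x,d),(y,e)\bigr)=\ell(x,y)+d-e .
\]
Then $\lambda$ is antisymmetric, invariant under translating both arguments, $\lambda(\tilde x,\tilde y+d)=\lambda(\tilde x,\tilde y)-d$, and by \eqref{eq:ell}
\begin{equation}\label{eq:lambda}
\lambda(\tilde x,\tilde y)+\lambda(\tilde y,\tilde z)+\lambda(\tilde z,\tilde x)=\omega(x,y,z).
\end{equation}
For fixed $\tilde x$ and $y$, the function $\lambda(\tilde x,\cdot)$ is a bijection from the lifts of $y$ onto $D$. Call the lift $\tilde y$ with $\lambda(\tilde x,\tilde y)=0$ the \emph{transport} of $\tilde x$ to $y$. If we transport $\tilde x$ to $\tilde y$ and $\tilde y$ to $\tilde z$, then \eqref{eq:lambda} gives $\lambda(\tilde z,\tilde x)=\omega(x,y,z)$, so the transport of $\tilde z$ back to $x$ is $\tilde x+\omega(x,y,z)$: a trip around a triangle shifts the lift by $\omega$.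

Let $E=E_n$ be the group of permutations of $\widetilde X$ that commute with the translations, induce an element of $T$ on $X=\widetilde X/D$, and preserve $\lambda$.

\begin{lemma}\label{lem:E}
\begin{enumerate}
\item[(a)] The map $E\to T$ is onto with kernel the translations. If $g\in T$, $\tilde x$ lifts $x$ and $\tilde y$ lifts $gx$, then $g$ has a lift $\alpha\in E$ with $\alpha\tilde x=\tilde y$.
\item[(b)] $E\le\operatorname{Sym}(\widetilde X)$ is closed and oligomorphic.
\item[(c)] If $\alpha\in E$ fixes some $\tilde x$ and its image in $T$ fixes $y\in X$, then $\alpha$ fixes every lift of $y$.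
\item[(d)] If $x\ne y$, $x\neq y'$ and $\lambda(\tilde x,\tilde y)=\lambda(\tilde x,\tilde y')$, then some $\alpha\in E$ fixes $\tilde x$ and maps $\tilde y$ to $\tilde y'$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A permutation that commutes with the translations and induces $g\in T$ has the form $(x,d)\mapsto(gx,d+b(x))$ with $b:X\to D$, and it preserves $\lambda$ if and only if
\[
\ell(gx,gy)-\ell(x,y)=b(y)-b(x)\qquad(x,y\in X).
\]
For $g=1$ this says that $b$ is constant. For general $g$ let $k(x,y)$ be the left side. It is antisymmetric, and $k(x,y)+k(y,z)+k(z,x)=\omega(gx,gy,gz)-\omega(x,y,z)=0$ by \eqref{eq:ell}. With $z=x_0$ this gives $k(x,y)=k(x_0,y)-k(x_0,x)$, so $b(x)=k(x_0,x)$ is a solution. Composing a lift with a translation gives the last assertion.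

(b) A permutation of $\widetilde X$ in the closure of $E$ commutes with the translations, preserves $\lambda$, and induces a permutation of $X$ in the closure of $T$, which is $T$. By (a), each tuple in $\widetilde X^k$ can be moved by $E$ to a tuple lying over a chosen representative of a $T$-orbit on $X^k$, and $|D|^k$ tuples lie over each representative.

(c) For a lift $\tilde y$ of $y$, $\alpha\tilde y$ is a lift of $y$ with $\lambda(\tilde x,\alpha\tilde y)=\lambda(\tilde x,\tilde y)$, so $\alpha\tilde y=\tilde y$.

(d) There is only one tree on two leaves, so some $g\in T$ fixes $x$ and maps $y$ to $y'$. Let $\alpha$ lift $g$ and fix $\tilde x$. Then $\alpha\tilde y$ is a lift of $y'$ with $\lambda(\tilde x,\alpha\tilde y)=\lambda(\tilde x,\tilde y)=\lambda(\tilde x,\tilde y')$, so $\alpha\tilde y=\tilde y'$.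
\end{proof}

\begin{lemma}\label{lem:Esimple}
$E$ has no proper open normal subgroup.
\end{lemma}

\begin{proof}
Let $L\trianglelefteq E$ be open. For finite $B\subset X$ let $E[B]$ be the pointwise stabilizer of $B\times D$. There is a finite $A\subset X$ with $|A|\ge2$ and $E[A]\le L$. Conjugating by a lift of $\gamma\in T$ gives $E[\gamma A]\le L$. As in Lemma~\ref{lem:Gm2}, we show that $L$ contains the point stabilizers and is transitive; then $L=E$.

\emph{Step 1: $E_{\tilde x}\le L$ for every $\tilde x\in\widetilde X$.} Let $\alpha\in E_{\tilde x}$ have image $g\in T$, so $gx=x$. Write $A\setminus\{x\}=\{a_1,\dots,a_k\}$, where $k\ge1$, and put $b_i=ga_i$ and $F=\{x,a_1,\dots,a_k,b_1,\dots,b_k\}$. As in the proof of Proposition~\ref{prop:coding}(ii) we want a copy $A'$ of $A$ that stands in the same relation to the $a_i$ as to the $b_i$; the fixed leaf $x$ gives a place to put it. In the $F$-tree subdivide the edge at $x$ by a new vertex $v$; in a disjoint copy of the $A$-tree subdivide some edge by a new vertex $u$; join $u$ to $v$, and give $u,v$ arbitrary colors and cyclic orders (Figure~\ref{fig:graft}). The resulting tree restricts to the $F$-tree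 and to the copy of the $A$-tree. By the extension property it is realized in $X$ on $F\cup A'$ with $A'$ disjoint from $F$, and $A'=\gamma A$ for some $\gamma\in T$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[every node/.style={font=\small}]
\draw (0,0)--(3,0);
\draw (1.5,0)--(1.5,1.3);
\draw (0.8,1.3)--(2.2,1.3);
\draw (0.2,1.8)--(0.8,1.3)--(0.2,0.9);
\draw (2.8,1.8)--(2.2,1.3)--(2.8,0.9);
\draw (4.9,0) ellipse (1.9 and 0.5);
\node at (4.9,0) {branch with all $a_i$, $b_i$};
\fill (0,0) circle (2pt) node[below] {$x$};
\fill (1.5,0) circle (2pt) node[below] {$v$};
\fill (1.5,1.3) circle (2pt) node[above] {$u$};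
\fill (0.2,1.8) circle (2pt);
\fill (0.2,0.9) circle (2pt);
\fill (2.8,1.8) circle (2pt);
\fill (2.8,0.9) circle (2pt);
\node[right] at (3,1.35) {leaves in $A'$};
\end{tikzpicture}
\caption{A copy of the $A$-tree, with leaf set $A'$ (here $|A|=4$), is grafted onto the edge of the $F$-tree at the leaf $x$. From $v$, all leaves of $F$ other than $x$ lie in one direction.}
\label{fig:graft}
\end{figure}

Let $S\subseteq F$ with $x\in S$ and $|S|\ge2$. The subtree spanned by $S$ passes through $v$, so the tree on $S\cup A'$ is the $S$-tree with the same copy grafted onto its edge at $x$, with the same color and cyclic order of directions at $v$. Apply this to $S=\{x,a_1,\dots,a_k\}$ and $S=\{x,b_1,\dots,b_k\}$, whose trees correspond under $g$. It follows that the map that is the identity on $\{x\}\cup A'$ and sends $a_i$ to $b_i$ is an isomorphism; let $g'\in T$ extend it, and let $\alpha'\in E$ lift $g'$ and fix $\tilde x$. By Lemma~\ref{lem:E}(c), $\alpha'\in E[A']\le L$. The element $\alpha'^{-1}\alpha$ fixes $\tilde x$, and its image $g'^{-1}g$ fixes $x$ and all $a_i$, so $\alpha'^{-1}\alpha\in E[A]\le L$ by (c) again. Hence $\alpha\in L$.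

\emph{Step 2: if $y\ne y'$ and $\lambda(\tilde y',\tilde y)=0$, then $\tilde y$ and $\tilde y'$ lie in one $L$-orbit.} By the extension property there is $x\notin\{y,y'\}$ with $c(x,y',y)=0$, so $\omega(x,y',y)=0$. Let $\tilde x$ be any lift. By \eqref{eq:lambda}, $\lambda(\tilde x,\tilde y')+\lambda(\tilde y,\tilde x)=0$, that is, $\lambda(\tilde x,\tilde y)=\lambda(\tilde x,\tilde y')$. Lemma~\ref{lem:E}(d) gives an element of $E_{\tilde x}\le L$ mapping $\tilde y$ to $\tilde y'$.

\emph{Step 3: $L$ is transitive on $\widetilde X$.} By Step 2, transport between distinct points stays in one $L$-orbit. Given $\tilde y$ and $1\le i\le n$, the extension property gives $y',y''$ with $y,y',y''$ distinct, $c(y,y',y'')=i$ and $o(y,y',y'')=+1$. Transport around the triangle $y,y',y''$ leads from $\tilde y$ to $\tilde y+e_i$. As the $e_i$ generate $D$ and $\tilde y$ was arbitrary, all lifts of $y$ lie in one $L$-orbit, for each $y\in X$. Transport from $y$ to any $y'\ne y$ joins these orbits.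
\end{proof}

\begin{remark}
The color $0$ is used only in Step 2, and it is needed. Let $n\ge2$, allow only the colors $1,\dots,n$, and let $\epsilon:D\to\mathbb Z/2$ be the sum of the coordinates modulo $2$, so that $\epsilon\omega=1$ on triples of distinct points. Let $\nu(\tilde x,\tilde y)$ be $\epsilon\lambda(\tilde x,\tilde y)+1$ if $x\ne y$ and $\epsilon\lambda(\tilde x,\tilde y)$ if $x=y$. By \eqref{eq:lambda}, $\nu(\tilde x,\tilde y)+\nu(\tilde y,\tilde z)+\nu(\tilde z,\tilde x)$ equals $1+3$, $0+2$ or $0+0$ according as $x,y,z$ are three, two or one points, so it vanishes in $\mathbb Z/2$. Hence $\nu=0$ is an $E$-invariant equivalence relation with two classes, which translation by $e_1$ interchanges, and the elements of $E$ preserving each class form an open normal subgroup of index $2$.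
\end{remark}

\subsection*{A map with defect of weight at most one}
For $d\in D$ let $\operatorname{wt}(d)$ be the number of nonzero coordinates of $d$. As on the circle, we measure the displacement of a base point. Let $\tilde x_0=(x_0,0)$ and
\[
q=q_n:E\to D,\qquad q(\alpha)=\lambda(\alpha\tilde x_0,\tilde x_0).
\]
Translation by $d$ has $q$-value $d$, so $q$ is onto and $q(1)=0$. Let $\alpha,\beta\in E$ have images $g,h\in T$. By invariance $q(\beta)=\lambda(\alpha\beta\tilde x_0,\alpha\tilde x_0)$, so antisymmetry and \eqref{eq:lambda} give
\begin{equation}\label{eq:qdefect}
\begin{aligned}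
q(\alpha\beta)-q(\alpha)-q(\beta)&=\lambda(\tilde x_0,\alpha\tilde x_0)+\lambda(\alpha\tilde x_0,\alpha\beta\tilde x_0)+\lambda(\alpha\beta\tilde x_0,\tilde x_0)\\
&=\omega(x_0,gx_0,ghx_0)\in\{0,\pm e_1,\dots,\pm e_n\}.
\end{aligned}
\end{equation}

\section{Sequences modulo bounded weight}\label{sec:weight}

Let $P=\prod_{n\ge1}E_n$ and $P_0=\bigoplus_nE_n$. Since $\operatorname{wt}(d-d')\le\operatorname{wt}(d)+\operatorname{wt}(d')$, the set
\[
\mathcal B=\Bigl\{(d_n)\in\prod_nD_n:\ \sup_n\operatorname{wt}(d_n)<\infty\Bigr\}
\]
is a subgroup. It contains the finitely supported sequences and, by \eqref{eq:qdefect}, all sequences of defects of the $q_n$. Lemma~\ref{lem:defect}, with $\Lambda$ the quotient map, gives a homomorphism $\Phi:P\to\prod_nD_n/\mathcal B$ that vanishes on $P_0$; it is onto because each $q_n$ is.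

\begin{lemma}\label{lem:quotients}
For every cardinal $\kappa$ with $2\le\kappa\le2^{\aleph_0}$ the group $\prod_nD_n/\mathcal B$ has a quotient of cardinality $\kappa$.
\end{lemma}

\begin{proof}
For an integer $r\ge2$ let $V_r$ be the quotient of $\prod_{n\ge r}(\mathbb Z/r)^n$ by the sequences of bounded weight. As $r$ divides $n!$ for $n\ge r$, we can forget the factors with $n<r$ and reduce the others modulo $r$. Reduction does not increase weight, so this induces a surjection $\prod_nD_n/\mathcal B\to V_r$. It suffices to find a quotient of some $V_r$ of cardinality $\kappa$.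

\emph{Finite $\kappa$.} Take $r=\kappa$, and let $\beta\in V_\kappa$ be the class of the sequence of vectors $(1,\dots,1)$. For $0<j<\kappa$ the element $j\beta$ is represented by the vectors $(j,\dots,j)$ of weight $n$, so $j\beta\ne0$ and $\langle\beta\rangle\cong\mathbb Z/\kappa$. The ring $R=\mathbb Z/\kappa$ is injective as a module over itself. Indeed, by Baer's criterion it suffices to extend to $R$ each homomorphism $\varphi:dR\to R$ with $d\mid\kappa$; the element $\varphi(d)$ is killed by $\kappa/d$, so $\varphi(d)=dy$ for some $y\in R$, and multiplication by $y$ extends $\varphi$. As $V_\kappa$ is an $R$-module, the isomorphism $\langle\beta\rangle\to R$ extends to a surjection $V_\kappa\to\mathbb Z/\kappa$.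

\emph{Infinite $\kappa$.} Take $r=2$. There is a family $(S_\xi)_{\xi\in\mathbb R}$ of infinite subsets of $\{2,3,\dots\}$ with pairwise finite intersections: identify $\{2,3,\dots\}$ with $\mathbb Q$ and let $S_\xi$ be the set of terms of a sequence of distinct rationals converging to $\xi$. Let $\beta_\xi\in V_2$ be the class of the sequence equal to $(1,\dots,1)$ for $n\in S_\xi$ and to $0$ otherwise. For distinct $\xi_1,\dots,\xi_j$, the sum $\beta_{\xi_1}+\dots+\beta_{\xi_j}$ is represented by a sequence equal to $(1,\dots,1)$ on the infinite set $S_{\xi_1}\setminus(S_{\xi_2}\cup\dots\cup S_{\xi_j})$; its weight is unbounded, so the sum is nonzero. Thus the $\beta_\xi$ are linearly independent and $\dim_{\mathbb F_2}V_2\ge2^{\aleph_0}\ge\kappa$. Keeping $\kappa$ elements of a basis and killing the others maps $V_2$ onto an $\mathbb F_2$-vector space of dimension $\kappa$, which has cardinality $\kappa$.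
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:all}]
The groups $E_n\le\operatorname{Sym}(\widetilde X_n)$ are closed and oligomorphic by Lemma~\ref{lem:E}(b), and they have no proper open normal subgroup by Lemma~\ref{lem:Esimple}. Proposition~\ref{prop:coding} gives one $\omega$-categorical structure $M$ such that $G=\operatorname{Aut}(M)$ has no proper open normal subgroup (hence, by Lemma~\ref{lem:compact}, no compact quotient), together with $\theta:G\to P$. For $2\le\kappa\le2^{\aleph_0}$ let $K_\kappa$ be the kernel of the composite of $\Phi$ with the quotient map of Lemma~\ref{lem:quotients}. Then $P_0\le K_\kappa\trianglelefteq P$ and $[P:K_\kappa]=\kappa$, so $\theta^{-1}(K_\kappa)$ is a dense normal subgroup of $G$ of index $\kappa$.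
\end{proof}

\begin{thebibliography}{9}
\bibitem{KS} Itay Kaplan and Pierre Simon, \emph{Automorphism groups of finite topological rank}, arXiv:1709.01918 (2017).
\end{thebibliography}
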